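\title{Every 2-local derivation on a C$^*$-algebra is a derivation}

\begin{abstract}
A map $T$ from a C$^*$-algebra $A$ to itself, not assumed linear or continuous, is a 2-local derivation if at every pair of points it agrees with some derivation of $A$. We prove that every such map is a derivation, with no assumption on $A$. For a pure state $\varphi$ of a separable C$^*$-subalgebra $B$ we construct a positive element $y\in B$ whose powers converge in $A^{**}$ to a nonzero projection $e$ with $exe=\varphi(x)e$ for $x\in B$. The value $T(y)$ then determines $eT(x)e$ as a linear function of $x\in B$, and this forces $T$ to be linear. The proof uses only pairs in which one point is positive; for separable $A$, countably many positive test points suffice. Agreement with a derivation at one point at a time is not enough on any noncommutative $A$.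
\end{abstract}

\section{Introduction}

Throughout, $A$ is a C$^*$-algebra, not necessarily unital or separable; $A_{sa}$ and $A_+$ are its self-adjoint and positive parts, and ``linear'' means complex-linear unless we say otherwise. A \emph{derivation} of $A$ is a linear map $D:A\to A$ that satisfies the Leibniz rule
\[
D(ab)=D(a)b+aD(b)\qquad(a,b\in A).
\]
The basic examples are the inner derivations $x\mapsto[a,x]=ax-xa$ with $a\in A$. Derivations are infinitesimal symmetries of the algebra: if $D$ is bounded, then $D^n(ab)=\sum_k\binom nk D^k(a)D^{n-k}(b)$, so each $\exp(tD)$ is multiplicative, with inverse $\exp(-tD)$.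

A map $T:A\to A$, not assumed linear or continuous, is a \emph{2-local derivation} if for every $x,y\in A$ there is a derivation $D_{x,y}$ of $A$, depending on the pair, with
\[
T(x)=D_{x,y}(x),\qquad T(y)=D_{x,y}(y).
\]
We answer the following question, taken from the survey of Ayupov, Kudaybergenov and Peralta \cite{AKP}: \emph{is every 2-local derivation on a C$^*$-algebra a derivation?}

To see why two points is the interesting number, compare it with three and with one. If $T$ agrees with a derivation at any three points, then $T$ is a derivation for trivial reasons: the triples $(x,z,x+z)$, $(x,\lambda x,0)$ and $(a,b,ab)$ give additivity, homogeneity and the Leibniz rule. If $T$ agrees with a derivation at one point at a time, nothing ties together the derivations used on different lines through the origin, and one can glue them into a map that is not additive (Theorem~\ref{thm:weak}(d) below). With two points, the pair $(x,\lambda x)$ gives $T(\lambda x)=\lambda T(x)$ and the pair $(x,x^2)$ gives the \emph{Jordan identity} $T(x^2)=T(x)x+xT(x)$. A \emph{linear} map with the Jordan identity is a derivation, by a theorem of Cusack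 \cite{Cusack} and Bre\v{s}ar \cite{Bresar}. So the question is whether $T$ must be additive. Additivity involves three points, the hypothesis controls only two, and there is no continuity to fall back on; one might expect the gluing that works for one point to survive in some algebra. It does not.

\begin{theorem}\label{thm:main}
Let $A$ be a C$^*$-algebra. Every 2-local derivation $T:A\to A$ is a derivation.
\end{theorem}

In particular $T$ is linear, and it is bounded by Sakai's theorem \cite{Sakai}. The proof uses only some of the pairs $(x,y)$, and it gives the following.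

\begin{theorem}\label{thm:weak}
Let $A$ be a C$^*$-algebra.
\begin{itemize}
\item[(a)] Let $T:A\to A$ be any map such that for each $x\in A$ and each $y\in A_+$ there is a derivation $D$ of $A$ with $D(x)=T(x)$ and $D(y)=T(y)$. Then $T$ is a derivation.
\item[(b)] Let $T:A_{sa}\to A$ be any map such that for each $x\in A_{sa}$ and each $y\in A_+$ there is a derivation $D$ of $A$ with $D(x)=T(x)$ and $D(y)=T(y)$. Then $T$ is the restriction of a unique derivation of $A$.
\item[(c)] If $A$ is separable, there is a countable set $S\subset A_+$, depending only on $A$, with the following property. If $T:A\to A$ is any map such that for all $x\in A$ and $y\in S$ some derivation of $A$ agrees with $T$ at $x$ and at $y$, then $T$ is a derivation.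
\item[(d)] If $A$ is noncommutative, there is a complex-homogeneous map $T:A\to A$ that agrees at each point with a derivation of $A$ but is not additive.
\end{itemize}
\end{theorem}

Theorem~\ref{thm:main} is a special case of Theorem~\ref{thm:weak}(a).

The way around the missing third point is to test additivity one scalar at a time. For a pure state $\varphi$ we find a single element $y$, independent of $x$, such that $D(y)$ determines $\varphi(D(x))$ for every derivation $D$. Comparing each of $x$, $z$ and $x+z$ with this one $y$, rather than with each other, gives $\varphi(T(x+z))=\varphi(T(x))+\varphi(T(z))$. Section~\ref{sec:one} settles the one-point case, and Section~\ref{sec:matrices} carries out the idea for $2\times2$ matrices. After the background in Section~\ref{sec:background}, the element $y$ is constructed in Section~\ref{sec:peak} and used in Section~\ref{sec:compress}. Section~\ref{sec:proofs} completes the proofs.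

\section{One point is not enough}\label{sec:one}

\begin{proof}[Proof of Theorem~\ref{thm:weak}(d)]
Choose $a,x_0\in A$ with $[a,x_0]\neq0$, let $D=[a,\,\cdot\,]$, and define $T(x)=D(x)$ for $x\in\mathbb Cx_0$ and $T(x)=0$ otherwise. At each point $T$ agrees with $D$ or with the zero derivation. It is homogeneous, because $T(0)=0$ and, for $\lambda\neq0$, the point $\lambda x$ lies on the line $\mathbb Cx_0$ exactly when $x$ does. Since $a$ does not commute with $x_0$, neither $a$ nor $x_0+a$ lies in $\mathbb Cx_0$. Hence $T(x_0+a)=0$, while $T(x_0)+T(a)=D(x_0)\neq0$.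
\end{proof}

Noncommutativity is needed here, for the following reason.

\begin{proposition}\label{prop:comm}
If $A$ is commutative, its only derivation is $0$.
\end{proposition}

\begin{proof}
Let $D$ be a derivation and $\chi$ a character of $A$. Characters separate the points of $A$, so it suffices to show $\chi\circ D=0$. The kernel of $\chi$ is a C$^*$-subalgebra, hence is spanned by its positive elements. Such an element is $b^2$ with $b\ge0$ and $\chi(b)=0$, and $\chi(D(b^2))=2\chi(b)\chi(D(b))=0$. So $\chi\circ D$ vanishes on $\ker\chi$. Pick $u\in A$ with $\chi(u)=1$. Then $u^2-u\in\ker\chi$, so $0=\chi(D(u^2-u))=2\chi(D(u))-\chi(D(u))=\chi(D(u))$. Finally $A=\ker\chi+\mathbb Cu$.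
\end{proof}

On a commutative algebra, then, a map that agrees at each point with a derivation is $0$. Together with Theorem~\ref{thm:weak}(d), this shows that the one-point version of Theorem~\ref{thm:main} for arbitrary maps holds exactly when $A$ is commutative, whereas the two-point version holds for every $A$.

\section{The idea in $2\times2$ matrices}\label{sec:matrices}

Let $A=M_2(\mathbb C)$ with matrix units $e_{jk}$. Every derivation $D$ of $A$ is inner. Indeed, put $a=\sum_jD(e_{j1})e_{1j}$; apply $D$ to $e_{kl}e_{j1}=\delta_{lj}e_{k1}$, multiply by $e_{1j}$ on the right and sum over $j$, to get $D(e_{kl})+e_{kl}a=D(e_{k1})e_{1l}=ae_{kl}$, that is, $D(e_{kl})=[a,e_{kl}]$.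

Let $e=e_{11}$. For $a=\begin{pmatrix}\alpha&\beta\\ \gamma&\delta\end{pmatrix}$ and $x=(x_{jk})$ we compute
\[
[a,e]=\begin{pmatrix}0&-\beta\\ \gamma&0\end{pmatrix},\qquad
[a,x]_{11}=(\alpha x_{11}+\beta x_{21})-(x_{11}\alpha+x_{12}\gamma)=\beta x_{21}-\gamma x_{12}.
\]
The value of the derivation at $e$ determines $\beta$ and $\gamma$, and these are exactly the entries of $a$ that appear in $[a,x]_{11}$. Now let $T$ be a 2-local derivation and $c=T(e)$. Given $x$, choose $a$ with $[a,x]=T(x)$ and $[a,e]=c$. The matrix $a$ depends on $x$, but $\beta=-c_{12}$ and $\gamma=c_{21}$ do not, and so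
\[
T(x)_{11}=-c_{12}x_{21}-c_{21}x_{12}
\]
is a linear function of $x$. The same computation in an orthonormal basis whose first vector is a given unit vector $\xi$ shows that $x\mapsto\langle T(x)\xi,\xi\rangle$ is linear. Hence $w=T(x+z)-T(x)-T(z)$ satisfies $\langle w\xi,\xi\rangle=0$ for all $\xi$, and $w=0$ by polarization.

This also shows how a second point detects the map of Section~\ref{sec:one}. Take $a=e_{21}$ and $x_0=e_{12}$ there. Then $T(x_0)=e_{22}-e_{11}$ and $T(e)=0$, while a derivation that vanishes at $e$ has $\beta=\gamma=0$ and cannot produce the entry $T(x_0)_{11}=-1$.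

Innerness played no essential role. What matters is the identity $exe=x_{11}e$. Applying any derivation $D$ to it gives
\begin{equation}\label{eq:model}
D(e)\,xe+e\,D(x)\,e+ex\,D(e)=x_{11}D(e),
\end{equation}
so $D(e)$ determines the compression $eD(x)e=D(x)_{11}\,e$, linearly in $x$.

In a general C$^*$-algebra, the functional $x\mapsto x_{11}$ is replaced by a pure state $\varphi$, and we want a nonzero projection $e$ with $exe=\varphi(x)e$. The difficulty is that $A$ need not contain one.

\begin{example}\label{ex:fields}
Let $A=C([0,1],M_2(\mathbb C))$, fix $t_0\in[0,1]$, and let $\varphi(x)=x(t_0)_{11}$. A nonzero projection $e\in A$ has constant rank, so $e(t)\ne0$ for all $t$. For $x(t)=(t-t_0)1$ we have $\varphi(x)=0$ but $exe\neq0$. So the projection we want is not in $A$; it ought to be the discontinuous function equal to $e_{11}$ at $t_0$ and to $0$ elsewhere. This function is the pointwise limit of the powers $y^n$ of the element $y(t)=(1-|t-t_0|)e_{11}$, which does lie in $A$. Moreover $y$ can serve as the test point: for $D=[a,\,\cdot\,]$, the value $D(y)(t_0)=[a(t_0),e_{11}]$ determines the off-diagonal entries of $a(t_0)$,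 and hence $\varphi(D(x))$ for all $x$.
\end{example}

The example sets the plan. The projection $e$ lives in the bidual $A^{**}$, to which derivations extend but $T$ does not. We therefore need $e$ to be the limit of the powers of an element $y\in A$, at which $T$ can be evaluated; the Leibniz rule passes from $D(y)$ to $D(y^n)$, and continuity passes to the limit.

\section{Background}\label{sec:background}

\subsection*{Positivity and functional calculus}
Every element of $A$ is a linear combination of positive elements. If $v\in A_{sa}$ and $g:\mathbb R\to\mathbb R$ is continuous with $g(0)=0$, then $g(v)$ is the norm limit of $p_n(v)$ for polynomials $p_n$ with $p_n(0)=0$ that converge to $g$ uniformly on $[-\|v\|,\|v\|]$; so $g(v)$ lies in every C$^*$-subalgebra containing $v$. We write $0\le y\le1$ for $y\in A_+$ with $\|y\|\le1$.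

\subsection*{Pure states}
A \emph{state} of a C$^*$-algebra $B$ is a positive linear functional of norm $1$; it is real on $B_{sa}$. A state $\varphi$ is \emph{pure} if every positive functional $\psi\le\varphi$ is a multiple of $\varphi$. The GNS construction gives a representation $\pi:B\to B(H)$ and a cyclic unit vector $\xi\in H$ with $\varphi(b)=\langle\pi(b)\xi,\xi\rangle$, and $\varphi$ is pure if and only if $\pi$ is irreducible. If $B\ne0$ and $b\in B_{sa}$, some pure state satisfies $|\varphi(b)|=\|b\|$. Splitting $w\in B$ into real and imaginary parts, we see that \emph{pure states separate points}: if $\varphi(w)=0$ for every pure state $\varphi$ of $B$, then $w=0$.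

\subsection*{Four theorems}
\begin{itemize}
\item[(F1)] (Sakai \cite{Sakai}.) Every derivation of a C$^*$-algebra is bounded.
\item[(F2)] (Kadison's transitivity theorem.) Let $\pi:B\to B(H)$ be an irreducible representation, let $\xi_1,\dots,\xi_n\in H$ be linearly independent, and let $R=R^*\in B(H)$. Then there is $b=b^*\in B$ with $\pi(b)\xi_i=R\xi_i$ for all $i$.
\item[(F3)] (Cusack \cite{Cusack}, Bre\v{s}ar \cite{Bresar}.) Let $\mathcal R$ be a ring that is 2-torsion-free ($2r=0$ implies $r=0$) and semiprime ($r\mathcal Rr=0$ implies $r=0$). If $J:\mathcal R\to\mathcal R$ is additive and $J(x^2)=J(x)x+xJ(x)$ for all $x$, then $J(xy)=J(x)y+xJ(y)$ for all $x,y$.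
\item[(F4)] (Johnson \cite{Johnson}.) A linear map $A\to A$ that agrees at each point with some derivation of $A$ is a derivation.
\end{itemize}
A C$^*$-algebra is 2-torsion-free, being a vector space over $\mathbb C$, and semiprime: $aAa=0$ gives $aa^*a=0$, so $(a^*a)^2=0$ and $a=0$. Fact (F3) supplies the Leibniz rule only; we apply it to maps already known to be linear, and such a map is then a derivation. Fact (F4) is needed only for Theorem~\ref{thm:weak}(c).

\subsection*{The bidual}
The bidual $A^{**}$ is a von Neumann algebra that contains $A$ as a weak$^*$-dense C$^*$-subalgebra, and its product is weak$^*$-continuous in each variable separately. We regard $A^{**}$ as acting faithfully and normally on a Hilbert space $K$, with its unit $1$ acting as the identity. A bounded sequence in $A^{**}$ that converges in the strong operator topology converges weak$^*$ to the same limit, and the limit lies in $A^{**}$. Elements of $A^*$ are the weak$^*$-continuous functionals on $A^{**}$.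

\begin{lemma}\label{lem:bidual}
\begin{itemize}
\item[(i)] If $D$ is a derivation of $A$, then $D^{**}$ is a weak$^*$-continuous derivation of $A^{**}$ that extends $D$.
\item[(ii)] If $y\in A$ and $0\le y\le1$, then $y^n\to e$ weak$^*$, where $e\in A^{**}$ is the projection of $K$ onto $\{\zeta\in K:y\zeta=\zeta\}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) By (F1), $D$ is bounded, so the second adjoint $D^{**}$ exists, extends $D$ and is weak$^*$-continuous. Consider the identity $D^{**}(ab)=D^{**}(a)b+aD^{**}(b)$. For fixed $a\in A$, both sides are weak$^*$-continuous in $b\in A^{**}$ and agree for $b\in A$, so they agree for all $b\in A^{**}$. For fixed $b\in A^{**}$, both sides are weak$^*$-continuous in $a$ and agree for $a\in A$, so they agree for all $a\in A^{**}$.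

(ii) The projection $e$ is the spectral projection $\chi_{\{1\}}(y)$. If $\mu_\zeta$ is the spectral measure of $y$ at $\zeta\in K$, then $\|(y^n-e)\zeta\|^2=\int_{[0,1)}t^{2n}\,d\mu_\zeta(t)\to0$ by dominated convergence.
\end{proof}

\section{Peak elements for pure states}\label{sec:peak}

The element $y$ of Example~\ref{ex:fields} ``peaks'' at the state $\varphi$. Such elements exist for all pure states of a separable algebra, but not in general (Remark~\ref{rem:hyp}). One cannot simply assume that $A$ is separable, since neither $T$ nor the derivations $D_{x,y}$ need preserve a given separable subalgebra $B$. So we work with a pair $B\subset A$: the state and the element $y$ belong to $B$, and the projection is taken in $A^{**}$, where the derivations of $A$ act.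

\begin{lemma}\label{lem:peak}
Let $B$ be a separable C$^*$-subalgebra of $A$ and $\varphi$ a pure state of $B$. There are $y\in B$ with $0\le y\le1$ and a nonzero projection $e\in A^{**}$ such that
\[
y^n\to e\ \text{ weak}^*\text{ in }A^{**},\qquad exe=\varphi(x)e\quad\text{for all }x\in B.
\]
\end{lemma}

\begin{proof}
Let $(\pi,H,\xi)$ be the GNS triple of $\varphi$; the representation $\pi$ is irreducible. The identity to be proved says, above all, that $exe=0$ for $x\in\ker\varphi$. The subspace $\ker\varphi$ has no multiplicative structure, so we first reduce to the closed left ideal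
\[
L=\{b\in B:\varphi(b^*b)=0\}=\{b\in B:\pi(b)\xi=0\}.
\]
It will then be enough to arrange that $xe=0$ for $x\in L$.

\emph{Step 1: $\ker\varphi\subset L+L^*$.} Let $\varphi(x)=0$ and $\eta=\pi(x)\xi$, so $\langle\eta,\xi\rangle=0$. If $\eta=0$, then $x\in L$. Otherwise $\xi,\eta$ are linearly independent, and (F2), with $R$ the projection onto $\mathbb C\eta$, gives $b=b^*\in B$ with $\pi(b)\xi=0$ and $\pi(b)\eta=\eta$. Then $\pi(x-bx)\xi=\eta-\pi(b)\eta=0$, so $x-bx\in L$; and $\pi((bx)^*)\xi=\pi(x^*)\pi(b)\xi=0$, so $bx\in L^*$. Thus $x=(x-bx)+bx\in L+L^*$.

\emph{Step 2: one element $h$ that controls $L$.} Since $B$ is separable, the unit ball of $L$ contains a dense sequence $(x_k)_{k\ge1}$. Put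
\[
h=\sum_{k\ge1}2^{-k}x_k^*x_k\in B .
\]
Then $0\le h\le1$ and $\pi(h)\xi=0$. If $\zeta\in K$ and $\langle h\zeta,\zeta\rangle=0$, then $\sum_k2^{-k}\|x_k\zeta\|^2=0$, so $x_k\zeta=0$ for all $k$, and by density and scaling
\begin{equation}\label{eq:kill}
\langle h\zeta,\zeta\rangle=0\quad\Longrightarrow\quad x\zeta=0\ \text{ for all }x\in L.
\end{equation}

\emph{Step 3: construction of $y$ and $e$.} By \eqref{eq:kill}, the natural candidate is $y=1-h$, whose fixed vectors are killed by $L$. But $1-h$ need not lie in $B$, or even in $A$. We cut it down by an element $u\in B$ that acts as a unit on $\xi$. By (F2) with $R=1$ there is $v=v^*\in B$ with $\pi(v)\xi=\xi$; note $\|v\|\ge1$. To make it a positive contraction, let $g(t)=\min(\max(t,0),1)$ and $u=g(v)$. Then $u\in B$ and $0\le u\le1$. For a polynomial $p$ with $p(0)=0$ we have $\pi(p(v))\xi=p(1)\xi$; approximating $g$ uniformly on $[-\|v\|,\|v\|]$ gives $\pi(u)\xi=g(1)\xi=\xi$. In particular $\varphi(u)=1$. Put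
\[
y=u(1-h)u=u^2-uhu\in B .
\]
Then $0\le y\le u^2\le1$. By Lemma~\ref{lem:bidual}(ii), $y^n\to e$ weak$^*$, where $e$ is the projection onto the fixed vectors of $y$ in $K$. To see that $e\neq0$, note that $\pi(y)\xi=\pi(u)^2\xi-\pi(u)\pi(h)\xi=\xi$, so $\varphi(y^n)=1$ for all $n$. Extend $\varphi$ to $\widetilde\varphi\in A^*$ by the Hahn--Banach theorem; as a weak$^*$-continuous functional on $A^{**}$ it satisfies $\widetilde\varphi(e)=\lim_n\varphi(y^n)=1$.

\emph{Step 4: $ue=e$, and $xe=0$ for $x\in L$.} Let $\zeta\in eK$, so $y\zeta=\zeta$. Then
\[
\|\zeta\|^2=\langle y\zeta,\zeta\rangle=\|u\zeta\|^2-\langle hu\zeta,u\zeta\rangle\le\|u\zeta\|^2\le\|\zeta\|^2 ,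
\]
so $\|u\zeta\|=\|\zeta\|$ and $\langle hu\zeta,u\zeta\rangle=0$. The first equality says $\|(1-u^2)^{1/2}\zeta\|=0$, hence $(1+u)(1-u)\zeta=0$; since $1+u$ is invertible, $u\zeta=\zeta$. The second equality now reads $\langle h\zeta,\zeta\rangle=0$, and \eqref{eq:kill} gives $x\zeta=0$ for all $x\in L$.

\emph{Step 5: $exe=\varphi(x)e$.} If $x\in L$ then $xe=0$, and if $x\in L^*$ then $ex=(x^*e)^*=0$. So $exe=0$ on $L+L^*$, and on $\ker\varphi$ by Step 1. For arbitrary $x\in B$ we have $x-\varphi(x)u\in\ker\varphi$, and therefore $exe=\varphi(x)\,eue=\varphi(x)e$.
\end{proof}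

\begin{remark}\label{rem:hyp}
Purity of $\varphi$ enters through (F2), and separability of $B$ through Step 2. Neither can be dropped.

Let $\varphi(x)=\frac12(x_{11}+x_{22})$ on $A=B=M_2(\mathbb C)=A^{**}$. If $e\ne0$ is a projection with $exe=\varphi(x)e$ for all $x$, then $x=e$ gives $\varphi(e)=1$, so $e=1$ and every matrix would be scalar.

Let $A=B=C(\Omega)$, where $\Omega=\Gamma\cup\{\infty\}$ is the one-point compactification of an uncountable discrete set $\Gamma$, and let $\varphi(x)=x(\infty)$. Suppose $y,e$ are as in the lemma. Since $e\neq0$ we have $\|y\|=1$, so $y(q)=1$ for some $q\in\Omega$. For any such $q$, evaluation at $q$ extends to a weak$^*$-continuous functional $\chi_q$ on $A^{**}$, multiplicative by separate continuity of the product, and $\chi_q(e)=\lim_ny(q)^n=1$. Then $x(q)=\chi_q(exe)=x(\infty)$ for all $x\in A$, so $q=\infty$. Thus $y$ equals $1$ at $\infty$ and nowhere else. But each set $\{|y-y(\infty)|\ge1/n\}$ is finite, so $y=y(\infty)$ off a countable set, a contradiction.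
\end{remark}

\section{The compression formula}\label{sec:compress}

We now prove the general form of \eqref{eq:model}. To treat all parts of Theorem~\ref{thm:weak} at once, let either $X=A$ and $\mathbb K=\mathbb C$, or $X=A_{sa}$ and $\mathbb K=\mathbb R$. In both cases $X$ is a $\mathbb K$-vector space containing $A_+$.

\begin{lemma}\label{lem:compress}
Let $T:X\to A$ be a map, and let $B,\varphi,y,e$ be as in Lemma~\ref{lem:peak}. Assume that for every $x\in B\cap X$ some derivation of $A$ agrees with $T$ at $x$ and at $y$. Then there is $c\in A^{**}$ such that
\begin{equation}\label{eq:compress}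
e\,T(x)\,e=\varphi(x)c-cxe-exc\qquad\text{for all }x\in B\cap X .
\end{equation}
Consequently, if $x,z\in B\cap X$, $s,t\in\mathbb K$, and the element
\[
w=T(sx+tz)-sT(x)-tT(z)
\]
lies in $B$, then $\varphi(w)=0$.
\end{lemma}

\begin{proof}
The role of $T(e)$ in Section~\ref{sec:matrices} is played by $D^{**}(e)$, and the point is that this element does not depend on the choice of $D$. Let $D$ be any derivation of $A$ with $D(y)=T(y)$; the hypothesis with $x=0$ provides one. By induction from the Leibniz rule, $D(y^n)=\sum_{k=0}^{n-1}y^kD(y)y^{n-1-k}$ with $y^0=1$. Since $y^n\to e$ weak$^*$ and $D^{**}$ is weak$^*$-continuous,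
\[
D^{**}(e)=\text{weak}^*\text{-}\lim_{n\to\infty}\ \sum_{k=0}^{n-1}y^k\,T(y)\,y^{n-1-k}.
\]
The right-hand side involves only $y$ and $T(y)$. Call it $c$.

Let $x\in B\cap X$, and let $D$ be a derivation with $D(x)=T(x)$ and $D(y)=T(y)$. By Lemma~\ref{lem:bidual}(i) we may apply the derivation $D^{**}$ to the identity $exe=\varphi(x)e$ in $A^{**}$. This gives
\[
c\,xe+e\,T(x)\,e+ex\,c=\varphi(x)c,
\]
which is \eqref{eq:compress}.

Since $c$ does not depend on $x$, the right-hand side of \eqref{eq:compress} is the value at $x$ of a linear map $\Phi:B\to A^{**}$. The points $x$, $z$ and $sx+tz$ lie in $B\cap X$, so $ewe=\Phi(sx+tz)-s\Phi(x)-t\Phi(z)=0$. If $w\in B$, Lemma~\ref{lem:peak} gives $ewe=\varphi(w)e$, and $e\neq0$ forces $\varphi(w)=0$.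
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:weak}(a) and (b), and of Theorem~\ref{thm:main}]
Let $T$ be as in (a), with $X=A$ and $\mathbb K=\mathbb C$, or as in (b), with $X=A_{sa}$ and $\mathbb K=\mathbb R$.

\emph{Linearity.} Let $x,z\in X$, $s,t\in\mathbb K$, and $w=T(sx+tz)-sT(x)-tT(z)$. Lemma~\ref{lem:compress} needs a separable subalgebra that contains both the points and the defect $w$. Let $B$ be the C$^*$-subalgebra generated by $x$, $z$, $T(x)$, $T(z)$ and $T(sx+tz)$. It is separable, because the noncommutative polynomials without constant term in these elements and their adjoints, with coefficients in $\mathbb Q+i\mathbb Q$, form a countable dense subset. If $B=0$ then $w=0$. Otherwise let $\varphi$ be a pure state of $B$ and take $y,e$ from Lemma~\ref{lem:peak}. Since $y\in A_+$, the hypothesis on $T$ covers every pair $(x',y)$ with $x'\in B\cap X$, so Lemma~\ref{lem:compress} gives $\varphi(w)=0$. Pure states separate the points of $B$, so $w=0$. Thus $T$ is $\mathbb K$-linear.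

In case (b), extend $T$ to $A$ by $T(a+ib)=T(a)+iT(b)$ for $a,b\in A_{sa}$. The extension is real-linear, and $T(i(a+ib))=T(-b)+iT(a)=iT(a+ib)$, so it is linear. From now on $T:A\to A$ is linear in both cases.

\emph{The Jordan identity.} The pair $(x^2,x)$ is available only when $x$ is positive, so we start there and polarize. For $a\in A_+$, the pair $(a^2,a)$ gives a derivation $D$ with
\[
T(a^2)=D(a^2)=D(a)a+aD(a)=T(a)a+aT(a).
\]
Let $a,b\in A_+$ and apply this to $a+b\in A_+$. By linearity, the left side is $T(a^2)+T(ab+ba)+T(b^2)$, and the right side is $(T(a)+T(b))(a+b)+(a+b)(T(a)+T(b))$. Subtracting the identities for $a$ and for $b$ leaves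
\[
T(ab+ba)=T(a)b+aT(b)+T(b)a+bT(a).
\]
Both sides are bilinear in $(a,b)$ and $A_+$ spans $A$, so this holds for all $a,b\in A$. With $a=b=x$ we obtain $T(x^2)=T(x)x+xT(x)$ for all $x\in A$.

\emph{Conclusion.} By (F3), $T$ satisfies the Leibniz rule; being linear, it is a derivation. In case (b), a derivation is determined by its values on $A_{sa}$, which spans $A$; this gives uniqueness. A 2-local derivation satisfies the hypothesis of (a), so Theorem~\ref{thm:main} follows.
\end{proof}

In case (a), once $T$ is linear one could also finish with (F4). In case (b) this route is closed, because the extension of $T$ is known to agree with derivations only at self-adjoint points. In case (c) the situation is reversed: the pairs $(a^2,a)$ are no longer available, and (F4) replaces the Jordan identity.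

\begin{proof}[Proof of Theorem~\ref{thm:weak}(c)]
If $A=0$ there is nothing to prove, so let $A$ be separable and nonzero. Now $B=A$ is allowed in Lemma~\ref{lem:peak}, so the test elements can be chosen once and for all, and countably many pure states suffice. Indeed, the unit ball of $A^*$ is compact and metrizable in the weak$^*$ topology, so the set of pure states, which is nonempty, has a countable weak$^*$-dense subset $\{\varphi_n\}$. If $\varphi_n(w)=0$ for all $n$, then $\varphi(w)=0$ for every pure state $\varphi$ by density, and $w=0$. Apply Lemma~\ref{lem:peak} with $B=A$ and $\varphi=\varphi_n$ to get $y_n$ and $e_n$, and put $S=\{y_n\}\subset A_+$. This set depends only on $A$.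

Let $T$ be as in (c), let $x,z\in A$ and $s,t\in\mathbb C$, and let $w=T(sx+tz)-sT(x)-tT(z)$. For each $n$, Lemma~\ref{lem:compress} applies with $X=B=A$ and $y=y_n$, and gives $\varphi_n(w)=0$. Hence $w=0$, and $T$ is linear. Since $S$ is nonempty, $T$ agrees at each point with a derivation of $A$. By (F4), $T$ is a derivation.
\end{proof}

Part (d) was proved in Section~\ref{sec:one}, so the proof of Theorem~\ref{thm:weak} is complete.

\begin{thebibliography}{9}

\bibitem{AKP}
Shavkat Ayupov, Karimbergen Kudaybergenov, and Antonio M. Peralta,
\emph{A survey on local and 2-local derivations on C$^*$- and von Neuman algebras},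
arXiv:1411.2711 (2014).

\bibitem{Bresar}
Bre\v{s}ar, \emph{Proc. Amer. Math. Soc.} \textbf{104} (1988).

\bibitem{Cusack}
Cusack, \emph{Proc. Amer. Math. Soc.} \textbf{53} (1975).

\bibitem{Johnson}
Johnson, \emph{Trans. Amer. Math. Soc.} \textbf{353} (2001).

\bibitem{Sakai}
Sakai, \emph{T\^ohoku Math. J.} \textbf{12} (1960).

\end{thebibliography}
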